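# Equilibrium weights of graded linear series: Lipschitz gradients on curves, no modulus of continuity in higher dimension

## 1. Polynomials that vanish to half their degree at the origin

Take $\mathbb P^1$ with affine coordinate $z$. Sections of $\mathcal O(k)$ are polynomials $\sigma(z)$ of degree at most $k$. Put the weight $\varphi=\log(1+|z|^2)$ on $\mathcal O(1)$ and keep only the polynomials with a high order zero at the origin:
$$W_k=\{\sigma:\ \deg\sigma\le k,\ \mathrm{ord}_0\,\sigma\ge k/2\}.$$
Products behave well: $W_kW_l\subset W_{k+l}$. Fix a point $z$. If $\sigma\in W_k$ satisfies $|\sigma|^2\le(1+|z|^2)^k$ everywhere, how large can $\frac1k\log|\sigma(z)|^2$ be?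

*From above.* Let $|z|\le1$. The quotient $\sigma(z)/z^{\lceil k/2\rceil}$ is a polynomial, so the maximum principle on the unit disc gives $|\sigma(z)|^2\le|z|^{2\lceil k/2\rceil}\max_{|z|=1}|\sigma|^2\le|z|^k2^k$. Hence $\frac1k\log|\sigma|^2\le\log2+\frac12\log|z|^2$ for $|z|\le1$. For $|z|\ge1$ we only use $\frac1k\log|\sigma|^2\le\varphi$.

*From below.* Put $s=\log|z|^2$ and $\Phi(s)=\log(1+e^s)$, a convex function. Let $t=j/k\in[\frac12,1)$. The function $ts-\Phi(s)$ is maximal where $\Phi'(s)=e^s/(1+e^s)=t$, that is, at $s_t=\log\frac t{1-t}\ge0$. So the multiple of $z^j$ scaled to have supremum norm one satisfies $\frac1k\log|\sigma|^2=\Phi(s_t)+t(s-s_t)$, which is the tangent line to $\Phi$ at $s_t$. As $t$ runs through the rational numbers in $[\frac12,1)$, the points $s_t$ are dense in $[0,\infty)$ and include $0$. The supremum of these tangent lines is $\Phi(s)$ for $s\ge0$. For $s\le 0$ the tangent at $0$ is the highest one, by convexity, and it is $\log2+\frac s2$.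

The two bounds agree. The supremum over all $k$ and $\sigma$ is
$$P=\begin{cases}\log(1+|z|^2),&|z|\ge1,\\ \log2+\tfrac12\log|z|^2,&|z|\le1.\end{cases}\tag{1}$$

Its derivative in $s$ is $\frac12$ for $s\le0$ and $e^s/(1+e^s)$ for $s\ge0$. This is continuous and Lipschitz, while the second derivative jumps from $0$ to $\frac14$ at $s=0$. So away from the origin $P$ has Lipschitz first derivatives and is not $C^2$. Near $\infty$ it equals the smooth weight $\varphi$. A mass count fits: with $dd^c=\frac i{2\pi}\partial\bar\partial$, a radial function $g(s)$ has $dd^c$-mass $g'(s_2)-g'(s_1)$ between two radii, so the mass of $dd^cP$ off the origin is $1-\frac12=\frac12$, and $\dim W_k=k+1-\lceil k/2\rceil\sim\frac k2$.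

The one bad point came from the vanishing condition, and off that point $P$ is as smooth as an obstacle problem allows. Is this a general fact?

## 2. Graded series, equilibrium weights and the regularity question

Let $X$ be a smooth projective variety of dimension $n\ge1$ and $L$ a holomorphic line bundle on $X$. A smooth Hermitian metric on $L$ is written $h=e^{-\varphi}$. The *weight* $\varphi$ is the family of local functions with $h_\alpha=e^{-\varphi_\alpha}$ on trivialization patches. Changing the trivialization changes the local weight by $\log|g|^2$ with $g$ holomorphic and nowhere zero, hence by a smooth function. For a section $\sigma$ of $L^{\otimes k}$, $|\sigma|^2$ is the squared modulus of its local representative, so $\frac1k\log|\sigma|^2$ is a (singular) weight on $L$ and $|\sigma|^2e^{-k\varphi}$ is a function on $X$.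

**Definition 1.** A *graded linear series* of $L$ is a graded subalgebra $W=\bigoplus_{k\ge0}W_k$ of $\bigoplus_{k\ge0}H^0(X,L^{\otimes k})$. Its volume is $\mathrm{vol}(W)=\limsup_k\dim W_k/(k^n/n!)$. We always assume that $X\dashrightarrow\mathbb PW_k^*$ is birational onto its image for all sufficiently divisible $k$.

In Section 1 we have $z^{k-1},z^k\in W_k$ for $k\ge2$, and their quotient is $z$. So the map is birational there, and $\mathrm{vol}(W)=\frac12$.

**Definition 2.** For $k\ge1$ let
$$\varphi_k=\sup\Big\{\tfrac1k\log|\sigma|^2\ :\ \sigma\in W_k,\ \sup_X|\sigma|^2e^{-k\varphi}\le1\Big\},\qquad P_W\varphi=\Big(\sup_{k\ge1}\varphi_k\Big)^*,\tag{2}$$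
where $f^*(x)=\limsup_{y\to x}f(y)$. This is the weight of the *equilibrium metric* of $h$ with respect to $W$.

Every $\frac1k\log|\sigma|^2$ in (2) is plurisubharmonic (psh) and at most $\varphi$. The upper semicontinuous envelope of the supremum of a family of psh functions that is locally bounded above is psh, so $P_W\varphi$ is psh in each trivialization. In Section 1, $P_W\varphi$ is (1). We normalize $dd^c=\frac i{2\pi}\partial\bar\partial$, so that $dd^c\varphi$ represents $c_1(L)$.

The problem comes from Tomoyuki Hisamoto, "On the volume of graded linear series and Monge-Ampère mass", arXiv:1201.4236 (2012). Its setting is that of a known theorem: under the above hypotheses $\mathrm{vol}(W)=\int_X\mathrm{MA}(P_W\varphi)$ for every smooth $\varphi$, where $\mathrm{MA}$ is the trivial extension to $X$ of the Bedford–Taylor product $(dd^cP_W\varphi)^n$ on the locus where $P_W\varphi$ is locally bounded. In Section 1 both sides are $\frac12$. We never use this theorem. The question is this: *in this situation, is there always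 a non-empty Zariski open $U\subset X$ on which the local weights of $P_W\varphi$ are $C^{1,1}_{\mathrm{loc}}$, i.e. have locally Lipschitz first derivatives?* The answer is no.

**Definition 3.** A *modulus* is a nondecreasing function $\eta:(0,1]\to(0,\infty)$ with $\eta(r)\to0$ as $r\to0$. A function $u$ is *$\eta$-continuous near a point* if $|u(a)-u(b)|\le C\eta(|a-b|)$ on some coordinate neighborhood of it, for some constant $C$.

For $\eta(r)=r$ this is the Lipschitz property. The function $|z|^{1/2}$ is $\eta$-continuous near $0$ for $\eta(r)=r^{1/2}$ and not for $\eta(r)=r$.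

**Theorem 1.** Let $n\ge2$ and let $\eta$ be a modulus. There are a graded linear series $W$ of $\mathcal O(1)$ on $\mathbb P^n$, with $\mathbb P^n\dashrightarrow\mathbb PW_k^*$ birational onto its image for all $k\ge2$, and a smooth metric $e^{-\varphi}$, such that for every non-empty Zariski open $U\subset\mathbb P^n$ the local weight of $P_W\varphi$ fails to be $\eta$-continuous near some point of $U$. In particular (take $\eta(r)=r$), $P_W\varphi$ is not $C^{1,1}_{\mathrm{loc}}$ on any non-empty Zariski open set.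

**Theorem 2.** The conclusion of Theorem 1 holds, for suitable $W$ and $\varphi$ (with birationality for all sufficiently divisible $k$), on every smooth projective $X$ of dimension $n\ge2$ and every big line bundle $L$ on $X$.

**Theorem 3.** If $\dim X=1$, then for all $L,W,\varphi$ as in the question, $P_W\varphi$ is $C^{1,1}_{\mathrm{loc}}$ outside the finite set $S=\{p:\inf_k\frac1k\mathrm{ord}_p(W_k)>0\}$.

Here $\mathrm{ord}_p(W_k)$ is the minimum of $\mathrm{ord}_p(\sigma)$ over nonzero $\sigma\in W_k$, and $+\infty$ if $W_k=0$. In Theorem 2 bigness is no restriction, because the birationality hypothesis forces it: if $W_k$ maps $X$ birationally onto $Z\subset\mathbb P^N$ with $\dim Z=n$, the degree $l$ part of the homogeneous coordinate ring of $Z$ embeds in $H^0(X,L^{kl})$, and its dimension grows like $l^n$.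

**Corollary.** For a big line bundle $L$ on $X$, the regularity in the question holds for all $W$ and $\varphi$ on $(X,L)$ if and only if $\dim X=1$.

This is Theorems 2 and 3 put together.

## 3. Divisors are too rigid, weighted valuations are not

To spoil regularity on every Zariski open set, we need bad behavior near a Zariski dense set. In Section 1 it came from one point. So the first thing to try in dimension $n$ is to prescribe vanishing along infinitely many prime divisors $D_i$:
$$W_k=\{\sigma:\ \mathrm{ord}_{D_i}\sigma\ge ka_i\ \text{for all } i\},\qquad a_i>0.$$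
Here $P_W\varphi$ would be $-\infty$ on all $D_i$. But the attempt dies at once. Orders of vanishing are integers, so even when $ka_i$ is tiny the section must vanish on $D_i$. A nonzero section vanishes on only finitely many prime divisors, so $W_k=0$ for every $k\ge1$. In dimension one prime divisors are points, and this rounding is the reason why the set $S$ of Theorem 3 is finite.

What we want are infinitely many conditions that one cheap section satisfies all at once. In dimension at least two there is room for this: impose conditions centered on the codimension two sets $\{x=0,\ y_1=p_i\}$, all inside the single hypersurface $x=0$. Then a power of $x$ pays for all of them. The danger is that the effect might be felt only on $x=0$, which is a proper closed set. A toy model shows that it is not.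

Let $N\ge1$ be an integer and $a>0$ rational. In the unit bidisc consider the monomials $x^iy^j$ with $i+Nj\ge ka$. They all have supremum norm one there. If $0<|x|,|y|<1$, $\alpha=i/k$ and $\beta=j/k$, then
$$\alpha\log|x|^2+\beta\log|y|^2\le(\alpha+N\beta)\max\big(\log|x|^2,\tfrac1N\log|y|^2\big)\le a\max\big(\log|x|^2,\tfrac1N\log|y|^2\big),$$
because the maximum is negative. Equality is reached by pure powers of $x$ or of $y$ for suitable $k$. So the supremum of $\frac1k\log|x^iy^j|^2$ is
$$\max\big(a\log|x|^2,\ \tfrac aN\log|y|^2\big),$$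
which extends continuously to $y=0$ by $a\log|x|^2$. Fix $x$ with $0<|x|<1$. At $y=0$ the value is $-a\log|x|^{-2}$, for every $N$. At $|y|=\rho\ge|x|^N$ the value is $-\frac aN\log\rho^{-2}$, which tends to $0$ as $N\to\infty$. *At a fixed distance from the hypersurface $x=0$, a drop of fixed size $a\log|x|^{-2}$ takes place within a distance $\rho$ that we may choose as small as we like, if $N$ is chosen afterwards.*

The plan is now clear. Use infinitely many such conditions at points $p_i$ with weights $a_i$ and $N_i$, where the $p_i$ accumulate at enough places. Take $a_i\to0$, so that a small power $x^{tk}$ pays for all but finitely many conditions. Choose $a_i$ first, then the drop distance $\rho_i$ so small that $\eta(\rho_i)$ is negligible against $a_i$, and $N_i$ last.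

## 4. The points, the series and the metric on $\mathbb P^n$

Put $d=n-1\ge1$. Let $[Z_0:Z_1:Y_1:\dots:Y_d]$ be homogeneous coordinates on $\mathbb P^n$, and let $x=Z_1/Z_0$ and $y=Y/Z_0=(y_1,y')\in\mathbb C^d$ (there is no $y'$ if $d=1$). Sections of $\mathcal O(k)$ are polynomials in $(x,y)$ of degree at most $k$. Trivializing by $Z_0$, we treat weights as functions of $(x,y)$.

**Parameters.** We need points that accumulate on an interval but are separated from each other. Let $p_1,p_2,\dots$ enumerate the distinct points $(j+\sqrt{-1})2^{-l}$ with $l\ge2$, $j\in\mathbb Z$, $|j|\le2^{l-2}$. Real and imaginary parts are at most $\frac14$ in modulus, so $|p_i|<0.36$. A point of level $l$ has distance at least $2^{-l}$ to the others of its level, and at least $2^{-l}-2^{-l-1}=2^{-l-1}$ to points of other levels (compare imaginary parts). The real parts at level $l$ are $2^{-l}$-dense in $[-\frac14,\frac14]$ and the imaginary parts tend to $0$, so every point of $[-\frac14,\frac14]$ is the limit of a subsequence of $(p_i)$. Let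
$$d_i=\tfrac13\,\mathrm{dist}(p_i,\{p_j\}_{j\ne i})>0,\qquad a_i=\tfrac1{i+1}\le\tfrac12 .$$
Choose $\rho_i>0$ with
$$\rho_i\le\min(d_i,\tfrac1{10},a_i^2),\qquad i\rho_i\le1,\qquad\eta(i\rho_i)\le a_i^2,$$
which is possible since $\eta(r)\to0$. Finally choose an integer $N_i\ge400\cdot2^ia_i\rho_i^{-2}$, and put
$$c_i=a_i/N_i\le2^{-i}\rho_i^2/400,\qquad q_i=p_i+\rho_i.$$
Then $|q_i|\le0.46$ and
$$|q_i-p_j|\ge\rho_j\quad\text{for all }i,j.\tag{3}$$
For $j=i$ this is an equality. For $j\ne i$ we have $|p_i-p_j|\ge3\max(d_i,d_j)$, so $|q_i-p_j|\ge3\max(d_i,d_j)-d_i\ge2d_j\ge\rho_j$.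

**Valuations.** For $f\in\mathbb C[y]$ let $\mathrm{ord}_if$ be the multiplicity of the factor $y_1-p_i$ in $f$, and put
$$v_i\Big(\sum_jx^jf_j(y)\Big)=\min_j\big(j+N_i\,\mathrm{ord}_if_j\big).$$
Equivalently, expand a polynomial in powers of $x$ and $y_1-p_i$ with coefficients in $\mathbb C[y']$, give $x$ weight $1$ and $y_1-p_i$ weight $N_i$, and take the lowest weight that occurs. The lowest weight part of a product is the product of the lowest weight parts, which is nonzero because we are in a domain. So $v_i(\sigma\sigma')=v_i(\sigma)+v_i(\sigma')$, and clearly $v_i(\sigma+\sigma')\ge\min(v_i(\sigma),v_i(\sigma'))$. Thus $v_i$ is a valuation. It is nonnegative on $\mathbb C[x,y]$ and extends to $\mathbb C(x,y)$. For example, with $p_i=0$ and $N_i=3$ we get $v_i(x^2+xy_1)=\min(2,4)=2$ and $v_i(y_1-x^3)=3$.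

**Series.** Put
$$W_k=\{\sigma\in\mathbb C[x,y]:\ \deg\sigma\le k,\ v_i(\sigma)\ge ka_i\ \text{for all }i\}.$$
Since the $v_i$ are valuations, $W=\bigoplus W_k$ is a graded subalgebra, and $W_0=\mathbb C$. For $k\ge2$ we have $k-1\ge k/2\ge ka_i$, hence $x^{k-1}\cdot\{1,x,y_1,\dots,y_d\}\subset W_k$. Quotients of these sections give all coordinates, so $\mathbb P^n\dashrightarrow\mathbb PW_k^*$ is birational onto its image.

**Metric.** Let $g\ge0$ be an even smooth function on $\mathbb R$ supported in $[-1,1]$ with integral $1$, and put $\kappa(s)=\int\max(0,s-r)g(r)\,dr$. Then $\kappa$ is smooth and convex, $\kappa(s)=s$ for $s\ge1$, $\kappa(s)=0$ for $s\le-1$, and $\kappa(s)\ge\max(0,s)$ by Jensen's inequality. Let $\chi(s)=\kappa(s-1)$, so $\chi=0$ on $(-\infty,0]$, $\chi(s)=s-1$ for $s\ge2$, and $\chi(s)\ge\max(0,s-1)$. Consequently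
$$\chi(s)\ge t(s-1)\qquad(0\le t\le1).\tag{4}$$
Set
$$\varphi=\log(1+|y|^2)+\chi\big(\log|x|^2-\log(1+|y|^2)\big).$$
In homogeneous form, with $Q=|Z_0|^2+|Y|^2$, this is $\log Q+\chi(\log|Z_1|^2-\log Q)$. It is smooth where $Q\ne0\ne Z_1$. Near $Z_1=0$ we have $\chi=0$ and it equals $\log Q$. Near $Q=0$ it equals $\log|Z_1|^2-1$. So $e^{-\varphi}$ is a smooth metric on $\mathcal O(1)$. Moreover
$$\varphi=\log(1+|y|^2)\quad\text{on }\{|x|\le1\}.\tag{5}$$
Let $\Omega=\{|x|\le1,\ |y|\le1\}$. Note also that $x\in W_2$. With $A=\log(1+|y|^2)$ and $s=\log|x|^2-A$, (4) with $t=\frac12$ gives $\varphi\ge A+\frac12(s-1)\ge\frac12\log|x|^2-\frac12$. So the section $e^{-1/2}x$ of $\mathcal O(2)$ competes in (2), and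
$$P_W\varphi\ge\tfrac12\log|x|^2-\tfrac12 .\tag{6}$$
In particular $P_W\varphi$ is finite where $x\neq0$.

## 5. An upper bound along the curves $y_1=p_i+b\,x^{N_i}$

This is the half of the toy model in which the condition at $x=0$ is carried to fixed $x\ne0$. The maximum principle on a curve tangent to $y_1=p_i$ to order $N_i$ does it.

**Lemma 1.** Let $\sigma\in W_k$, $k\ge1$, with $|\sigma|^2\le C(1+|y|^2)^k$ on $\Omega$. Let $0<|x|\le1$, $|y'|\le\frac12$, $0<\epsilon\le\frac1{10}$ and $|y_1-p_i|\le\epsilon|x|^{N_i}$. Then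
$$\tfrac1k\log|\sigma(x,y)|^2\le a_i\log|x|^2+\sup_{|\zeta-p_i|\le\epsilon}\log(1+|\zeta|^2+|y'|^2)+\tfrac1k\log C.\tag{7}$$

*Proof.* Write $y_1=p_i+bx^{N_i}$ with $|b|\le\epsilon$, and $\sigma=\sum_jx^jf_j$. Put
$$s(\tau)=\sigma(\tau,\,p_i+b\tau^{N_i},\,y')=\sum_j\tau^jf_j(p_i+b\tau^{N_i},y').$$
The factor $(y_1-p_i)^{\mathrm{ord}_if_j}$ of $f_j$ contributes $\tau^{N_i\mathrm{ord}_if_j}$, so $s$ vanishes at $\tau=0$ to order at least $\min_j(j+N_i\mathrm{ord}_if_j)=v_i(\sigma)\ge ka_i$. For $|\tau|\le1$ the point $(\tau,p_i+b\tau^{N_i},y')$ lies in $\Omega$, because $|p_i+b\tau^{N_i}|\le0.46$ and $0.46^2+\frac14<1$. The maximum principle for $s(\tau)/\tau^{\lceil ka_i\rceil}$ on $|\tau|\le1$ gives $|s(\tau)|^2\le|\tau|^{2ka_i}\max_{|\tau|=1}|s|^2$, and the hypothesis bounds the maximum by $C\sup_{|\zeta-p_i|\le\epsilon}(1+|\zeta|^2+|y'|^2)^k$. Set $\tau=x$. $\square$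

By (5), Lemma 1 applies with $C=1$ to every $\sigma$ competing in the definition of $\varphi_k$. The set where $0<|x|<1$, $|y'|<\frac12$, $|y_1-p_i|<\epsilon|x|^{N_i}$ is open, does not depend on $k$, and contains every $(x,p_i,y')$ with $0<|x|<1$, $|y'|<\frac12$. The right side of (7) with $C=1$ is continuous in $(x,y')$. So the bound survives both the supremum over $k$ and $\sigma$ and the upper semicontinuous envelope. Letting $\epsilon\to0$,
$$P_W\varphi(x,p_i,y')\le\log(1+|p_i|^2+|y'|^2)+a_i\log|x|^2\qquad(0<|x|<1,\ |y'|<\tfrac12).\tag{8}$$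

## 6. A polynomial with prescribed factors that peaks at a given point

For the lower bound we need, for a point $q$ with first coordinate $q_i$, a polynomial $g(y)$ of degree at most $K$ which has $y_1-p_j$ as a factor $m_j$ times for finitely many $j$, and which satisfies $|g|^2\le(1+|y|^2)^K$ with *equality* at $q$. Homogeneously, we want a form $\mathcal F$ of degree $K$ on $\mathbb C^{d+1}$ with prescribed linear factors, $|\mathcal F(\zeta)|\le|\zeta|^K$, and equality at a unit vector $e$.

Write $\zeta=\zeta_ee+w$ with $\zeta_e\in\mathbb C$, $w\in e^\perp$. Without prescribed factors, $\zeta_e^K$ works. With factors $\zeta_e-\lambda_j(w)$ the natural first try is $\prod_j(\zeta_e-\lambda_j(w))^{m_j}\zeta_e^{K-M}$, $M=\sum m_j$. It equals $1$ at $e$. But at $\zeta_e=1$ and small $w$ the logarithm of its squared modulus has the linear term $-2\mathrm{Re}\sum m_j\lambda_j(w)$, while $K\log(1+|w|^2)$ is only quadratic. So unless $\sum m_j\lambda_j=0$ the inequality $|\mathcal F|\le|\zeta|^K$ fails arbitrarily close to $e$. The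 remedy is to tilt the remaining $K-M$ factors so that the linear term cancels.

**Lemma 2.** Let $e\in\mathbb C^{d+1}$ be a unit vector and write $\zeta=\zeta_ee+w$, $w\in e^\perp$. Let $\lambda_j$ ($1\le j\le r_0$) be linear functionals on $e^\perp$ with $\|\lambda_j\|\le1/\theta_j$, $\theta_j\in(0,1]$. Let $m_j\ge0$ and $K\ge1$ be integers with $\sum m_j\theta_j^{-2}\le K/40$. Put $M=\sum m_j$ and $\beta=\frac1{K-M}\sum m_j\lambda_j$. Then
$$\mathcal F(\zeta)=\prod_j(\zeta_e-\lambda_j(w))^{m_j}\,(\zeta_e+\beta(w))^{K-M}$$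
satisfies $\mathcal F(e)=1$ and $|\mathcal F(\zeta)|\le|\zeta|^K$.

*Proof.* Clearly $\mathcal F(e)=1$. Since $\theta_j\le1$, we have $M\le K/40$ and $\sum m_j/\theta_j\le K/40$, so $\|\beta\|\le\frac{K/40}{39K/40}=\frac1{39}$. Both sides of the inequality are homogeneous of degree $K$ and continuous, so we may take $\zeta_e=1$. With $r=|w|$ we must show $\log|\mathcal F|^2\le K\log(1+r^2)$.

*Case $r\le1$.* Use $|1+z|^2=1+2\mathrm{Re}\,z+|z|^2\le e^{2\mathrm{Re}\,z+|z|^2}$ for every factor. The linear terms add up to $-2\mathrm{Re}\sum m_j\lambda_j(w)+2(K-M)\mathrm{Re}\,\beta(w)=0$. Hence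
$$\log|\mathcal F|^2\le r^2\Big(\sum m_j\theta_j^{-2}+(K-M)\|\beta\|^2\Big)\le Kr^2\Big(\frac1{40}+\frac1{1521}\Big)\le\frac K2r^2\le K\log(1+r^2),$$
where the last step is $\log(1+s)\ge s\log2$ on $[0,1]$, by concavity.

*Case $r\ge1$.* Let $\Lambda=\log(1+r^2)$. First, $|1-\lambda_j(w)|\le1+r/\theta_j\le(1+r)(1+1/\theta_j)$, so
$$|1-\lambda_j(w)|^2\le(1+r)^2(1+1/\theta_j)^2\le2(1+r^2)e^{2/\theta_j}.$$
Second, since $r\ge1$,
$$|1+\beta(w)|^2\le1+\tfrac{2r}{39}+\tfrac{r^2}{1521}\le1+\tfrac{79}{1521}r^2\le1+\tfrac{r^2}{12}\le\tfrac{13}{24}(1+r^2),$$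
where the last inequality is $\frac{11}{24}(r^2-1)\ge0$. With $\mu=M/K\le\frac1{40}$ and $\log\frac{24}{13}>0.6$,
$$\tfrac1K\log|\mathcal F|^2\le\mu(\Lambda+\log2)+\tfrac2K\sum\tfrac{m_j}{\theta_j}+(1-\mu)\big(\Lambda-\log\tfrac{24}{13}\big)\le\Lambda+0.02+0.05-0.975\cdot0.6<\Lambda.\qquad\square$$

## 7. A lower bound on $y_1=q_i$

The competing section will be $x^{tk}g(y)$ with small $t$. The factor $x^{tk}$ settles every condition with $a_j\le t$. Finitely many conditions remain, and the $j$-th is settled by about $kc_j$ zeros along $y_1=p_j$. Lemma 2 says that these zeros cost nothing at $q$ as long as $\sum_jc_j/\rho_j^2$ is small, and $N_j$ was chosen for exactly that.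

**Lemma 3.** Let $q=(q_i,y')$ with $|y'|\le\frac12$, and let $x\ne0$. For all sufficiently small rational $t>0$ and suitable $k\ge1$ there is $\sigma\in W_k$ with $|\sigma|^2\le e^{k\varphi}$ on $\mathbb P^n$ and
$$\tfrac1k\log|\sigma(x,q)|^2=\log(1+|q|^2)+t\big(\log|x|^2-\log(1+|q|^2)-1\big).$$

*Proof.* Let $t\in(0,\frac12]$ be rational. The set $I_t=\{j:a_j>t\}$ is finite. Take $k$ with $tk\in\mathbb Z$ and $tk\ge N_j$ for all $j\in I_t$. Put $K=(1-t)k$, an integer, and $m_j=\lceil k(a_j-t)/N_j\rceil$ for $j\in I_t$. Then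
$$m_j\le\frac{k(a_j-t)}{N_j}+1=kc_j+1-\frac{tk}{N_j}\le kc_j\le2Kc_j.$$

*Applying Lemma 2.* Write the standard coordinates of $\zeta\in\mathbb C^{d+1}$ as $(\zeta^0,\zeta^1,\dots,\zeta^d)$, let $e=(1,q)/\sqrt{1+|q|^2}$ and $\ell_j(\zeta)=\zeta^1-p_j\zeta^0$. Then $\ell_j(e)=(q_i-p_j)/\sqrt{1+|q|^2}\ne0$ by (3). Put $\lambda_j=-\ell_j|_{e^\perp}/\ell_j(e)$, so that $\ell_j(\zeta)=\ell_j(e)(\zeta_e-\lambda_j(w))$: the linear factors of $\mathcal F$ are multiples of the $\ell_j$. Furthermore
$$\|\lambda_j\|\le\frac{\sqrt{(1+|p_j|^2)(1+|q|^2)}}{|q_i-p_j|}\le\frac{1.6}{|q_i-p_j|},$$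
because $(1+0.36^2)(1+0.46^2+0.25)<1.7<1.6^2$. Take $\theta_j=|q_i-p_j|/1.6$, which is at most $1$ since $|q_i-p_j|\le0.82$. By (3),
$$\sum_{j\in I_t}\frac{m_j}{\theta_j^2}\le2.56\cdot2K\sum_j\frac{c_j}{\rho_j^2}\le\frac{5.12}{400}K\sum_j2^{-j}\le\frac K{40}.$$
So Lemma 2 applies. The polynomial $g(y)=\mathcal F(1,y)$ has degree at most $K$, is divisible by $\prod_{j\in I_t}(y_1-p_j)^{m_j}$, and satisfies $|g|^2\le(1+|y|^2)^K$ with $|g(q)|^2=(1+|q|^2)^K$, since $(1,q)=\sqrt{1+|q|^2}\,e$.

*The section.* Let $\sigma=e^{-tk/2}x^{tk}g(y)$, of degree at most $tk+K=k$. For $j\in I_t$ we have $v_j(\sigma)\ge tk+N_jm_j\ge ka_j$. For $j\notin I_t$ we have $v_j(\sigma)\ge tk\ge ka_j$. So $\sigma\in W_k$. With $A=\log(1+|y|^2)$ and $s=\log|x|^2-A$, (4) gives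
$$\tfrac1k\log|\sigma|^2\le-t+t(s+A)+(1-t)A=A+t(s-1)\le A+\chi(s)=\varphi .$$
This holds on the chart where $x\ne0$, hence on $\mathbb P^n$ by continuity of $|\sigma|^2e^{-k\varphi}$. At $(x,q)$ the first inequality is an equality, which is the asserted value. $\square$

Since $P_W\varphi\ge\varphi_k\ge\frac1k\log|\sigma|^2$, letting $t\to0$ gives, for all $i$,
$$P_W\varphi(x,q_i,y')\ge\log(1+|q_i|^2+|y'|^2)\qquad(0<|x|<1,\ |y'|<\tfrac12).\tag{9}$$

## 8. No modulus of continuity on any Zariski open set

The last step compares (8) and (9) at the points $(x,p_i,y')$ and $(x,q_i,y')$. We isolate the contradiction, because Theorem 2 ends the same way.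

**Lemma 4.** Let $z_0$ be a point of an $n$-dimensional complex manifold and $u$ a function near $z_0$. Suppose that along a subsequence of indices $i$ there are points $z_i^q,z_i^p\to z_0$, at distance at most $C_1\rho_i$ in some coordinates near $z_0$, where $u$ is finite and $u(z_i^q)-u(z_i^p)\ge ca_i-C_2\rho_i$ with a constant $c>0$. Then $u$ is not $\eta$-continuous near $z_0$.

*Proof.* Suppose $|u(a)-u(b)|\le C_3\eta(|a-b|)$ in some coordinates near $z_0$. In these coordinates the distance of $z_i^q$ and $z_i^p$ is at most $C_4\rho_i$, which is at most $i\rho_i\le1$ once $i\ge C_4$. (If the two points coincided, the left side below would be at most $0$, and the same contradiction would follow.) As $\eta$ is nondecreasing, $ca_i-C_2\rho_i\le C_3\eta(i\rho_i)\le C_3a_i^2$. Since $\rho_i\le a_i^2$, dividing by $a_i$ gives $c\le(C_2+C_3)a_i\to0$, a contradiction. $\square$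

**Proof of Theorem 1.** Let $u=P_W\varphi$ in the chart $(x,y)$. The function $\log(1+|y|^2)$ has gradient of norm $2|y|/(1+|y|^2)\le1$, so (8) and (9) give
$$u(x,q_i,y')-u(x,p_i,y')\ge a_i\log|x|^{-2}-\rho_i,\qquad|q_i-p_i|=\rho_i,\tag{10}$$
for all $i$, $0<|x|<1$, $|y'|<\frac12$. The values are finite by (6). Let
$$T=\{(x,y):\ 0<|x|<1,\ y_1\in[-\tfrac14,\tfrac14],\ |y'|<\tfrac12\}.$$
This set is Zariski dense in $\mathbb P^n$. Indeed, let a polynomial in $(x,y)$ vanish on $T$. For each $y_1\in[-\frac14,\frac14]$ it vanishes on an open set of $(x,y')$, so each of its coefficients with respect to $(x,y')$, a polynomial in $y_1$, has infinitely many zeros and is $0$.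

Let $U$ be non-empty and Zariski open. It contains some $(x_0,y_1^0,y'^0)\in T$. Choose a subsequence with $p_i\to y_1^0$. Then $q_i=p_i+\rho_i\to y_1^0$ too. Apply Lemma 4 at this point with $z_i^q=(x_0,q_i,y'^0)$, $z_i^p=(x_0,p_i,y'^0)$ and $c=\log|x_0|^{-2}>0$. A different trivialization adds a smooth function to $u$, which changes the difference in (10) by $O(\rho_i)$ only, so the lemma applies to every local weight. Hence the local weight of $P_W\varphi$ is not $\eta$-continuous near a point of $U$. A $C^{1,1}_{\mathrm{loc}}$ function is locally Lipschitz, so the choice $\eta(r)=r$ shows that $P_W\varphi$ is not $C^{1,1}_{\mathrm{loc}}$ on any such $U$. $\blacksquare$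

## 9. Every big line bundle: finite projections and symmetric functions

Let $\dim X=n\ge2$ and $L$ big. We transport the example from $\mathbb P^n$ to $X$ by a finite map $\pi:X\to\mathbb P^n$. Pulling back sections gives the lower bound. For the upper bound sections on $X$ must be pushed down, and elementary symmetric functions on the fibers do this. Two textbook facts about valuations are needed. A valuation of a field extends to every algebraic extension (the extension of a $\mathbb Z$-valued one takes values in $\mathbb Q$). And if $w\ge0$ on a ring, then $w\ge0$ on every element $\alpha$ integral over it: if $w(\alpha)<0$, then in $\alpha^r=-\sum_{j<r}c_j\alpha^j$ the left side would have strictly smaller value than every term on the right.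

*Example.* Let $\pi:z\mapsto x=z^2$ on $\mathbb C$. The valuation $\mathrm{ord}_{x=0}$ extends to $\frac12\mathrm{ord}_{z=0}$, and $\mathrm{ord}_{x=1}$ has the two extensions $\mathrm{ord}_{z=1}$, $\mathrm{ord}_{z=-1}$. The function $f=z$ has fiber values $\pm z$, with elementary symmetric functions $e_1=0$ and $e_2=-x$. The value of $e_2$ at $x=0$ is $1=2\cdot\frac12$, twice the value of $f$.

**Step 1 (setting up $\pi$).** This step fixes the geometry. By Kodaira's lemma $L^m\cong A\otimes\mathcal O(E)$ with $m\ge1$, $A$ very ample and $E\ge0$ with canonical section $s_E$. Composing the embedding by $A$ with a general linear projection gives a finite morphism $\pi:X\to\mathbb P^n$ with $\pi^*\mathcal O(1)=A$. Let $D=\deg\pi$. Choose $o\notin\pi(E)$ and homogeneous coordinates $[Z_0:Z_1:Y]$ with $o=[1:0:\cdots:0]$. Replacing $(x,y)$ by $(Rx,Ry)$ with $R$ large shrinks $\Omega$ towards $o$, so we may assume $\Omega\cap\pi(E)=\emptyset$. In these coordinates let $W$ and $\varphi_{\mathbb P}$ be the series and the weight of Section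 4, and let $\varphi_A=\pi^*\varphi_{\mathbb P}$, a smooth weight on $A$.

**Step 2 (the metric).** We need a smooth weight $\varphi$ on $L$ with
$$m\varphi\ge\varphi_A+\log|s_E|^2\ \text{ on }X,\qquad\text{with equality on }\pi^{-1}(\Omega).\tag{11}$$
Let $\varphi_0$ be a smooth weight on $L$, $G=\varphi_A+\log|s_E|^2$, $H=m\varphi_0-C$, and put $m\varphi=H+\kappa(G-H)$ with $\kappa$ from Section 4. The function $G-H$ is smooth off $E$ and tends to $-\infty$ at $E$, so $m\varphi=H$ near $E$ and $\varphi$ is smooth. As $\kappa(s)\ge s$, we have $m\varphi\ge G$. The set $\pi^{-1}(\Omega)$ is compact and disjoint from $E$, so for $C$ large $G-H\ge1$ there, hence $\kappa(G-H)=G-H$ and $m\varphi=G$.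

**Step 3 (the series).** We define $W^X$ so that all pullbacks belong to it and all symmetric functions descend. Let $\sigma\in H^0(X,L^k)$ belong to $W^X_k$ if and only if $\sigma^m=s_E^k\tau$ with $\tau\in H^0(X,A^k)$, and $w(\tau/\pi^*Z_0^k)\ge ka_i$ for every $i$ and every valuation $w$ of $\mathbb C(X)$ extending $v_i$ (via $\pi^*$). To see that this is a graded subalgebra, fix a rational section $e\ne0$ of $L$ and write $\sigma=fe^k$. The conditions are $m\,\mathrm{ord}_\Gamma(\sigma)\ge k\,\mathrm{ord}_\Gamma(E)$ for all prime divisors $\Gamma$, and, because $\tau/\pi^*Z_0^k=f^m\big(e^m/(s_E\pi^*Z_0)\big)^k$,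
$$m\,w(f)+k\,w\big(e^m/(s_E\pi^*Z_0)\big)\ge ka_i .$$
All of them, and also the holomorphy of $\sigma$, have the form $\nu(f)\ge k\cdot\mathrm{const}$ with $\nu$ a valuation and a constant independent of $k$. Such conditions are stable under sums in a fixed degree and under products.

**Step 4 (birationality).** We show that the hypothesis of the question holds. Let $k\ge2$, $b=\lceil k/2\rceil$, $\tau''\in H^0(X,A^{k-b})$ and $\sigma=s_E^k\,\pi^*Z_1^b\,\tau''\in H^0(X,L^{mk})$. Then $\sigma^m=s_E^{mk}\tau$ with $\tau=(\pi^*Z_1^b\,\tau'')^m$. The function $\tau''/\pi^*Z_0^{k-b}$ is regular on $\pi^{-1}(\mathbb C^n)$, hence integral over $\mathbb C[x,y]$, on which $v_i\ge0$. So its $w$-value is nonnegative, and $w(\tau/\pi^*Z_0^{mk})\ge mb\,v_i(x)=mb\ge mka_i$. Therefore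
$$W^X_{mk}\supset s_E^k\,\pi^*Z_1^b\,H^0(X,A^{k-b}),$$
and $A^{k-b}$ is very ample since $k-b\ge1$. So the map given by $W^X_{mk}$ is birational onto its image for every $k\ge2$.

On $\pi^{-1}(\Omega)$ put $\hat u=m\,P_{W^X}\varphi-\log|s_E|^2$. This is a weight on $A$ there, and we write it as a function using the trivialization $\pi^*Z_0$.

**Step 5 (lower bound).** We pull back the sections of Lemma 3. If $\sigma\in W_k$ and $|\sigma|^2\le e^{k\varphi_{\mathbb P}}$, put $\hat\sigma=s_E^k\pi^*\sigma\in H^0(X,L^{mk})$. Here $\hat\sigma^m=s_E^{mk}(\pi^*\sigma)^m$ and $w\big((\pi^*\sigma)^m/\pi^*Z_0^{mk}\big)=m\,v_i(\sigma)\ge mka_i$, so $\hat\sigma\in W^X_{mk}$. By (11), $|\hat\sigma|^2\le e^{k(\varphi_A+\log|s_E|^2)}\le e^{mk\varphi}$. Hence $mP_{W^X}\varphi\ge\frac1k\log|\hat\sigma|^2$, that is, $\hat u\ge\frac1k\log|\pi^*\sigma|^2$ on $\pi^{-1}(\Omega)$. With Lemma 3 and $t\to0$,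
$$\hat u(z)\ge\log(1+|q_i|^2+|y'|^2)\quad\text{if }\pi(z)=(x,q_i,y'),\ 0<|x|<1,\ |y'|<\tfrac12.\tag{12}$$
Similarly the section behind (6) gives $\hat u\ge\frac12\log|x|^2-\frac12$, so $\hat u$ is finite where $x\ne0$.

**Step 6 (upper bound).** We bring sections on $X$ down to $\mathbb P^n$ and use Lemma 1. Let $\sigma\in W^X_k$ with $|\sigma|^2\le e^{k\varphi}$, let $\tau$ be as in Step 3, and let $f=\tau/\pi^*Z_0^k$, regular on $\pi^{-1}(\mathbb C^n)$. On $\pi^{-1}(\Omega)$ equality in (11) gives $|\tau|^2=|\sigma|^{2m}|s_E|^{-2k}\le e^{km\varphi}|s_E|^{-2k}=e^{k\varphi_A}$, which by (5) means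
$$|f|^2\le(1+|y|^2)^k\quad\text{on }\pi^{-1}(\Omega).$$
Let $\xi^D+\sum_{l=1}^D(-1)^le_l(f)\xi^{D-l}$ be the characteristic polynomial of multiplication by $f$ on $\mathbb C(X)$ over $\mathbb C(x,y)$. Its roots in a Galois closure are the $D$ conjugates of $f$. Over a point outside the branch locus, multiplication by $f$ acts on the functions on the fiber diagonally, with the values of $f$ as entries, so there $e_l(f)$ is the $l$-th elementary symmetric function of the fiber values. We check that $e_l(f)\in W_{kl}$.

* *Polynomial of degree at most $kl$.* The conjugates of $f$ are integral over $\mathbb C[x,y]$, so $e_l(f)$ is integral over $\mathbb C[x,y]$ and lies in $\mathbb C(x,y)$. As $\mathbb C[x,y]$ is integrally closed, $e_l(f)\in\mathbb C[x,y]$. In the chart $Z_1\ne0$ we have $e_l(f)=(Z_1/Z_0)^{kl}e_l(\tau/\pi^*Z_1^k)$ with $e_l(\tau/\pi^*Z_1^k)$ regular for the same reason, and likewise in the other standard charts. So $Z_0^{kl}e_l(f)$ is a section of $\mathcal O(kl)$, i.e. $e_l(f)$ has degree at most $kl$.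
* *Vanishing.* Extend $v_i$ to a valuation $\tilde w$ of a Galois closure of $\mathbb C(X)/\mathbb C(\mathbb P^n)$. A conjugate of $f$ is $\gamma(f)$ with $\gamma$ in the Galois group, and $\tilde w(\gamma(f))=w'(f)$, where $w'=(\tilde w\circ\gamma)|_{\mathbb C(X)}$ again extends $v_i$, because $\gamma$ fixes $\mathbb C(\mathbb P^n)$. Hence $\tilde w(\gamma(f))\ge ka_i$. As $e_l(f)$ is a sum of products of $l$ conjugates, $v_i(e_l(f))\ge lka_i$.

Moreover $e_l(f)$ has $\binom Dl\le2^D$ terms, so $|e_l(f)|^2\le4^D(1+|y|^2)^{kl}$ on $\Omega$, first off the branch locus and then everywhere by continuity. Let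
$$B=B(x,y',\epsilon)=a_i\log|x|^2+\sup_{|\zeta-p_i|\le\epsilon}\log(1+|\zeta|^2+|y'|^2).$$
Lemma 1 gives $\frac1{kl}\log|e_l(f)|^2\le B+\frac{D\log4}{kl}$ for $(x,y)$ as in that lemma.

Now return to $f$. By Cayley–Hamilton, $f(z)$ is a root of $\xi^D+\sum_l(-1)^le_l(f)(\pi(z))\,\xi^{D-l}$. Therefore $|f(z)|\le2\max_l|e_l(f)(\pi(z))|^{1/l}$: a larger $|\xi|$ would satisfy $|e_l|\le(|\xi|/2)^l$ for all $l$, so $\sum_l|e_l||\xi|^{D-l}\le|\xi|^D\sum_{l=1}^D2^{-l}<|\xi|^D$, and $\xi$ would not be a root. Hence
$$\tfrac1k\log|f(z)|^2\le\tfrac{\log4}k+\max_l\tfrac1{kl}\log|e_l(f)(\pi(z))|^2\le B+\tfrac{(D+1)\log4}k .$$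
To remove the error, apply this to $\sigma^r\in W^X_{kr}$, which satisfies $|\sigma^r|^2\le e^{kr\varphi}$ and has $f^r$ in place of $f$. The left side is unchanged and the error becomes $(D+1)\log4/(kr)$. Let $r\to\infty$: $\frac1k\log|f(z)|^2\le B$.

Since $\sigma^m=s_E^k\tau$, we have $\frac mk\log|\sigma|^2-\log|s_E|^2=\frac1k\log|f|^2\le B$ on the open set of those $z$ for which $\pi(z)=(x,y)$ satisfies $0<|x|<1$, $|y'|<\frac12$, $|y_1-p_i|<\epsilon|x|^{N_i}$. This set does not depend on $k$ or $\sigma$, and $\log|s_E|^2$ and $B$ are continuous there. So the bound passes to the supremum and to the envelope, and $\epsilon\to0$ gives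
$$\hat u(z)\le\log(1+|p_i|^2+|y'|^2)+a_i\log|x|^2\quad\text{if }\pi(z)=(x,p_i,y'),\ 0<|x|<1,\ |y'|<\tfrac12.\tag{13}$$

**Step 7 (conclusion).** We compare (12) and (13) near a suitable point of a given non-empty Zariski open $U\subset X$. The union of $\pi(X\setminus U)$ and the branch locus of $\pi$ is a proper closed subset of $\mathbb P^n$, and $T$ is Zariski dense, so some $(x_0,y_1^0,y'^0)\in T$ avoids it. Let $z_0$ lie above this point. Then $z_0\in U$ and $\pi$ is biholomorphic near $z_0$. Along a subsequence with $p_i\to y_1^0$ we get points $z_i^q,z_i^p\to z_0$ over $(x_0,q_i,y'^0)$ and $(x_0,p_i,y'^0)$, at distance at most $C_1\rho_i$. As $z_0\notin E$, a local weight of $P_{W^X}\varphi$ near $z_0$ is $\frac1m(\hat u+\text{smooth})$. By (12) and (13) its difference at the two points is at least $\frac1m(a_i\log|x_0|^{-2}-C'\rho_i)$. Lemma 4 with $c=\frac1m\log|x_0|^{-2}$ shows that it is not $\eta$-continuous near $z_0$. This proves Theorem 2. $\blacksquare$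

## 10. Curves: the equilibrium weight as an envelope with finitely many poles

From here on $X$ is a smooth projective curve, and we prove Theorem 3. The plan is to show that $P_W\varphi$ is the *largest* psh weight below $\varphi$ with prescribed poles at finitely many points, as (1) was, and then to treat it as the solution of an obstacle problem.

**Lelong numbers on curves.** For a subharmonic $u$ near $p$, $\nu_p(u)$ is the mass of $dd^cu$ at $p$. With $z$ a coordinate centered at $p$, $\nu_p(\log|z|^2)=1$, and $\nu_p(\log\max_\alpha|\sigma_\alpha|^2)=\min_\alpha\mathrm{ord}_p\sigma_\alpha$. In (1), $\nu_0(P)=\frac12$. If $a\le\nu_p(u)$, then $u-a\log|z|^2$ extends to a subharmonic function, because its $dd^c$ is still positive. Conversely, if $u\le c+a\log|z|^2$ near $p$, then $u-a\log|z|^2$ is subharmonic off $p$ and bounded above, so it extends to a subharmonic function, and $\nu_p(u)\ge a$.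

**Definition 4.** For $p\in X$ let $a_p=\inf\{\frac1k\mathrm{ord}_p(W_k):k\ge1,\ W_k\ne0\}$, so $S=\{a_p>0\}$. A psh weight $\psi$ on $L$ is *admissible* if $\psi\le\varphi$ and $\nu_p(\psi)\ge a_p$ for all $p$. Put $F=(\sup\{\psi\text{ admissible}\})^*$.

The set $S$ is contained in the zero set of any nonzero $\sigma\in W_k$, $k\ge1$, so it is finite. In Section 1, $a_0=\frac12$ and all other $a_p$ vanish.

**Step 0 ($F$ is admissible and $P_W\varphi\le F$).** This is the easy inequality. If $0\ne\sigma\in W_k$ is scaled so that $|\sigma|^2\le e^{k\varphi}$, then $\frac1k\log|\sigma|^2$ is admissible, since its Lelong numbers are $\frac1k\mathrm{ord}_p(\sigma)\ge a_p$. So the family is non-empty and $P_W\varphi\le F$. Since $\varphi$ is continuous, $F\le\varphi$, and $F$ is psh. Let $p\in S$, and take a coordinate disc $|z|<1$ around $p$ on which $\varphi\le c$. For admissible $\psi$ the function $\psi-a_p\log|z|^2$ is subharmonic on this disc. By the maximum principle on $|z|\le r$ it is at most $c-a_p\log r^2$ there, and $r\to1$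 gives $\psi\le c+a_p\log|z|^2$. This passes to the supremum and to $F$ off $p$, so $\nu_p(F)\ge a_p$.

The reverse inequality needs sections of $W$ that nearly realize $F$. General methods produce sections of $L^k$ with prescribed orders, but these need not lie in $W_k$.

*Example.* On $\mathbb P^1$ with $L=\mathcal O(3)$ let $W$ be generated by $W_1=\mathrm{span}(1,z^2,z^3)$. The map is birational since $z^3/z^2=z$, and $W_1$ has no base points, so $a_p=0$ for all $p$. But $z\notin W_k$ for every $k$, since $z$ is not a product of powers of $z^2$ and $z^3$. The image of the curve has a cusp, with local ring generated by $t^2,t^3$. All of $t^2\mathbb C[t]$ lies in $\mathbb C[t^2,t^3]$. This ideal is the *conductor*, and allowing a fixed zero of order $2$ at the cusp repairs the defect.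

**Step 1a (a slightly better weight).** The Lelong numbers $a_p$ of $F$ are limits which the finite levels $\frac1m\mathrm{ord}_p(W_m)$ may never reach. We perturb $F$ so that one level $m$ suffices. Let $m_0$ be such that $W_m$ defines a birational map for all $m\in m_0\mathbb Z_{>0}$, and let $B_m=\sum_p\mathrm{ord}_p(W_m)\,p$. For $m\in m_0\mathbb Z_{>0}$, powers of sections in $W_{m_0}$ show that
$$a_p\le\tfrac1m\mathrm{ord}_p(W_m)\le b_p:=\tfrac1{m_0}\mathrm{ord}_p(W_{m_0}),\qquad\mathrm{supp}\,B_m\subset S_0:=\mathrm{supp}\,B_{m_0}.$$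
Since $\mathrm{ord}_p(W_{kl})\le l\,\mathrm{ord}_p(W_k)$ and every $k$ divides $m_0\,j!$ for large $j$, we have $\frac1m\mathrm{ord}_p(W_m)\to a_p$ along $m=m_0\,j!$.

Let $\psi_0=\frac1{m_0}\log\max_\alpha|\sigma_\alpha|^2$, where $(\sigma_\alpha)$ is a basis of $W_{m_0}$ scaled so that $\psi_0\le\varphi$. Then $\psi_0$ is finite off $S_0$ and $\nu_p(\psi_0)=b_p\ge a_p$, so $\psi_0$ is admissible and $F\ge\psi_0$. For $0<\varepsilon<1$ let
$$\psi_\varepsilon=(1-\varepsilon)F+\varepsilon\psi_0\le\varphi,\qquad\nu_p(\psi_\varepsilon)\ge(1-\varepsilon)a_p+\varepsilon b_p .$$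
If $b_p=a_p$, then $\frac1m\mathrm{ord}_p(W_m)=a_p\le\nu_p(\psi_\varepsilon)$ for all $m\in m_0\mathbb Z_{>0}$. If $b_p>a_p$, then $\nu_p(\psi_\varepsilon)>a_p$, so $\frac1m\mathrm{ord}_p(W_m)\le\nu_p(\psi_\varepsilon)$ for $m=m_0\,j!$ with $j$ large. Only the finitely many $p\in S_0$ matter. So for some $m=m_0\,j!$, fixed from now on and depending on $\varepsilon$, we have $\nu_p(m\psi_\varepsilon)\ge\mathrm{ord}_pB_m$ for all $p$. Write $B=B_m$ and $M=L^m(-B)$. Then $m\psi_\varepsilon-\log|s_B|^2$ is a psh weight on $M$.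

**Step 1b (sections that surely lie in $W$).** This step deals with the defect seen in the example. The space $s_B^{-1}W_m$ is a base point free subspace of $H^0(X,M)$. It defines a finite morphism $f:X\to Z\subset\mathbb P^N$, birational onto the curve $Z$, with $f^*\mathcal O(1)=M$. So $\deg M>0$. The sheaf $f_*\mathcal O_X/\mathcal O_Z$ is coherent with finite support, so the conductor $\mathfrak c=\mathrm{Ann}_{\mathcal O_Z}(f_*\mathcal O_X/\mathcal O_Z)$ is nonzero. It is an ideal of $\mathcal O_Z$ and also of $f_*\mathcal O_X$. As $f$ is finite and $X$ is a smooth curve, $\mathfrak c=f_*\mathcal O_X(-C)$ with a divisor $C\ge0$. By Serre vanishing there is $k_0$ such that for $k\ge k_0$ the map $H^0(\mathbb P^N,\mathcal O(k))\to H^0(Z,\mathcal O_Z(k))$ is onto. Pulled back to $X$, the image consists of sums of $k$-fold products of elements of $s_B^{-1}W_m$, so it lies in $s_B^{-k}W_{mk}$. By the projection formula, $s_C\,H^0(X,M^k(-C))=H^0(Z,\mathfrak c(k))\subset H^0(Z,\mathcal O_Z(k))$. Therefore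
$$s_B^k\,s_C\,H^0(X,M^k(-C))\subset W_{mk}\qquad(k\ge k_0).\tag{14}$$

**Step 1c (smooth approximation).** To construct sections we need smooth weights of positive curvature. Let $\theta$ be a smooth weight on $M$ with $dd^c\theta>0$, shifted by a constant so that $\theta+\log|s_B|^2\le m\varphi$. Let $v=m\psi_\varepsilon-\log|s_B|^2-\theta$. This is a $dd^c\theta$-psh function, meaning that $\theta+v$ is psh. By Błocki–Kołodziej (Proc. AMS 135 (2007), 2089–2093) there are smooth $dd^c\theta$-psh functions $v_j$ decreasing to $v$. The functions $\theta+v_j+\log|s_B|^2-m\varphi$ are upper semicontinuous with values in $[-\infty,\infty)$. They decrease to $m\psi_\varepsilon-m\varphi\le0$ off $\mathrm{supp}\,B$, and they are $-\infty$ on $\mathrm{supp}\,B$. Let $\gamma>0$. The sets where they are at least $\gamma$ are compact, decreasing and have empty intersection, so one of them is empty: for $j$ large the functions are $<\gamma$ on $X$. For $\delta\in(0,1)$ put $\Psi=\theta+(1-\delta)v_j$. Then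
$$dd^c\Psi=\delta\,dd^c\theta+(1-\delta)\,dd^c(\theta+v_j)\ge\delta\,dd^c\theta>0,$$
$$\Psi+\log|s_B|^2=(1-\delta)(\theta+v_j+\log|s_B|^2)+\delta(\theta+\log|s_B|^2)\le m\varphi+\gamma.$$

**Step 1d (peak sections).** We now find sections that nearly realize $\Psi$ at a given point. Fix a smooth weight $\theta_C$ on $\mathcal O(-C)$ and a Kähler form. By the Bergman kernel asymptotics (Tian, Catlin, Zelditch; Ma–Marinescu, *Holomorphic Morse Inequalities and Bergman Kernels*, Thm 4.1.1) the Bergman function $K_k$ of $(M^k(-C),\,k\Psi+\theta_C)$, whose value at a point is the maximum of $|\sigma'|^2e^{-k\Psi-\theta_C}$ over $\sigma'$ of $L^2$-norm one, satisfies $1\le K_k\le C_1k$ on $X$ for $k$ large. So for each $z_0$ there is $\sigma'\in H^0(X,M^k(-C))$ with $|\sigma'|^2e^{-k\Psi-\theta_C}\le C_1k$ on $X$ and $\ge1$ at $z_0$. By (14), $\tau=s_B^ks_C\sigma'\in W_{mk}$. The function $|s_C|^2e^{\theta_C}$ is smooth on $X$ and vanishes only on $C$. Hence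
$$|\tau|^2\le C_2k\,e^{k(\Psi+\log|s_B|^2)}\le C_2k\,e^{k(m\varphi+\gamma)},$$
and if $z_0\notin C\cup S_0$, then $|\tau(z_0)|^2\ge c(z_0)\,e^{k(\Psi+\log|s_B|^2)(z_0)}$ with $c(z_0)>0$ independent of $k$. So $(C_2k\,e^{k\gamma})^{-1/2}\tau$ competes in the definition of $\varphi_{mk}$. Letting $k\to\infty$ and using $v_j\ge v$,
$$\sup_k\varphi_k(z_0)\ge\tfrac1m\big(\Psi+\log|s_B|^2\big)(z_0)-\tfrac\gamma m\ge\tfrac1m\big(\theta+(1-\delta)v+\log|s_B|^2\big)(z_0)-\tfrac\gamma m .$$

**Step 1e ($P_W\varphi=F$).** It remains to take limits. Off $S_0$ we have $F\ge\psi_0>-\infty$, hence $v(z_0)>-\infty$ for $z_0\notin S_0$. Letting $\gamma\to0$ and $\delta\to0$ gives $\sup_k\varphi_k(z_0)\ge\psi_\varepsilon(z_0)$ for $z_0\notin C\cup S_0$. The divisor $C$ depends on $\varepsilon$. Let $\varepsilon\to0$ along a sequence: off a countable set, $P_W\varphi\ge\lim\psi_\varepsilon=F$. Both sides are psh, and a subharmonic function is at each point the limit of its averages over small discs, so $P_W\varphi\ge F$ everywhere. With Step 0, $P_W\varphi=F$.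 Call this weight $u$.

## 11. Curves: harmonicity off the contact set and Lipschitz gradients

**Step 2 ($u$ is harmonic off the contact set).** Let $K=\{u=\varphi\}\cap(X\setminus S)$. It is closed in $X\setminus S$ because $u-\varphi$ is upper semicontinuous and at most $0$. The purpose of this step is to show that $u$ is harmonic on $X\setminus(S\cup K)$. Let $z_0$ be a point there. In a trivialization choose $c$ with $u(z_0)<c<\varphi(z_0)$, and a closed disc $\bar\Delta$ centered at $z_0$, disjoint from $S$, on which $u<c<\varphi$. Replace $u$ on $\Delta$ by the Poisson integral of $u|_{\partial\Delta}$. By a standard property of subharmonic functions the result is subharmonic, at least $u$, and harmonic on $\Delta$. On $\Delta$ it is at most $c<\varphi$, and its Lelong numbers on $S$ are those of $u$. So it is admissible, hence at most $F=u$. Thus it equals $u$, and $u$ is harmonic on $\Delta$.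

**Step 3 (two derivative estimates).** We record what is needed about a harmonic function $g$ on a disc $B_r(z)\subset\mathbb C$. If $|g|\le\mu$ on $B_r(z)$, then $|\nabla g(z)|\le2\mu/r$. If $g\ge0$, then
$$|\nabla g(z)|\le\tfrac2r\,g(z),\qquad\|D^2g(z)\|\le C_0r^{-2}g(z),\quad C_0=64 .$$
Indeed, for $r'<r$ and a unit vector $e$ with outer normal $\mathbf n$, the mean value property of $\partial_eg$ and the divergence theorem give $\partial_eg(z)=\frac1{\pi r'^2}\int_{\partial B_{r'}(z)}g\,(e\cdot\mathbf n)$. Its modulus is at most $\frac1{\pi r'^2}\int_{\partial B_{r'}(z)}|g|$, which is at most $2\mu/r'$ in the first case and equals $\frac2{r'}g(z)$ in the second. Let $r'\to r$. For the second derivatives when $g\ge0$: if $z''\in B_{r/2}(z)$, comparing area averages over $B_{r/2}(z'')\subset B_r(z)$ gives $g(z'')\le4g(z)$, so $|\partial_eg(z'')|\le\frac2{r/2}\cdot4g(z)=16g(z)/r$. Apply the first estimate to $\partial_eg$ on $B_{r/2}(z)$ to get $|\nabla\partial_eg(z)|\le\frac4r\cdot\frac{16g(z)}r$.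

**Step 4 (bounds off and on the contact set).** Now we turn contact with a smooth obstacle into second order bounds for $u$. Work in a trivialized coordinate disc $B_{9R}=B_{9R}(0)\subset X\setminus S$. Let $A\ge\sup_{B_{8R}}\|D^2\varphi\|$, let $\ell_a$ be the first order Taylor polynomial of $\varphi$ at $a$ (a harmonic function), and for $z\in B_R$ let $d(z)=\mathrm{dist}(z,K\cap B_{8R})$, with $d(z)=\infty$ if $K\cap B_{8R}=\emptyset$.

(a) *Near $K$.* Let $z\in B_R\setminus K$ with $d=d(z)<R$. Since $K\cap\bar B_{2R}$ is compact, there is $z'\in K$ with $|z-z'|=d>0$. On $B_{2d}(z')\subset B_{4R}$ Taylor's formula gives $|\varphi-\ell_{z'}|\le\frac12A(2d)^2=2Ad^2$. So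
$$h:=\ell_{z'}+2Ad^2-u\ \ge\ \varphi-u\ \ge\ 0\quad\text{on }B_{2d}(z').$$
Moreover $h$ is superharmonic, $h(z')=2Ad^2$ because $u(z')=\varphi(z')$, and $h$ is harmonic on $B_d(z)\subset B_{2d}(z')$ by Step 2, as $B_d(z)$ contains no point of $K$. Comparing area averages,
$$h(z)=\mathrm{avg}_{B_d(z)}h\le4\,\mathrm{avg}_{B_{2d}(z')}h\le4h(z')=8Ad^2 .$$
By Step 3, $|\nabla h(z)|\le\frac2dh(z)\le16Ad$ and $\|D^2h(z)\|\le C_0d^{-2}h(z)\le8C_0A$. Since $u-\ell_{z'}=2Ad^2-h$ at $z$ lies between $-6Ad^2$ and $2Ad^2$, and $|\nabla\varphi(z)-\nabla\varphi(z')|\le Ad$,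
$$|u(z)-\ell_{z'}(z)|\le8Ad^2,\qquad|\nabla u(z)-\nabla\varphi(z)|\le17Ad(z),\qquad\|D^2u(z)\|\le8C_0A.\tag{15}$$

(b) *Far from $K$.* If $z\in B_R$ and $d(z)\ge R$, then $u$ is harmonic on $B_R(z)$. Averaging over discs of radius $R/2$ gives $|u|\le\mu:=\frac4{\pi R^2}\|u\|_{L^1(B_{2R})}$ on $B_{R/2}(z)$, which is finite because $u$ is locally integrable. The first estimate of Step 3 on discs of radius $R/4$, applied twice, gives $\|D^2u(z)\|\le64\mu R^{-2}$, that is, $\|D^2u(z)\|\le C_0'R^{-4}\|u\|_{L^1(B_{2R})}$.

(c) *On $K$.* If $z_0\in K\cap B_R$, then $|u(z)-\ell_{z_0}(z)|\le9A|z-z_0|^2$ for $z$ near $z_0$. For $z\in K$ we have $u(z)=\varphi(z)$, and this is Taylor's formula. For $z\notin K$ we have $d=d(z)\le|z-z_0|$, and with $z'$ as in (a),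
$$|u-\ell_{z_0}|(z)\le|u-\ell_{z'}|(z)+|\ell_{z'}-\varphi|(z)+|\varphi-\ell_{z_0}|(z)\le8Ad^2+\tfrac A2d^2+\tfrac A2|z-z_0|^2\le9A|z-z_0|^2 .$$
So $u$ is differentiable at $z_0$ with $\nabla u(z_0)=\nabla\varphi(z_0)$.

**Step 5 (the gradient is Lipschitz).** We glue the bounds. By Step 4, $u$ is differentiable on $B_R$, and $|\nabla u-\nabla\varphi|\le17A\,d$ wherever $d<R$. Let $z,\zeta\in B_{R/4}$ with $d(z)\ge d(\zeta)$.

If $|z-\zeta|<d(z)/2$, every point of the segment $[z,\zeta]$ has distance less than $d(z)/2$ to $z$, so the segment avoids $K$ and $u$ is harmonic near it. By (a) and (b), $\|D^2u\|$ is bounded on it by a constant independent of $z,\zeta$, and $|\nabla u(z)-\nabla u(\zeta)|\le C|z-\zeta|$.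

Otherwise $d(\zeta)\le d(z)\le2|z-\zeta|<R$, and
$$|\nabla u(z)-\nabla u(\zeta)|\le17A\big(d(z)+d(\zeta)\big)+|\nabla\varphi(z)-\nabla\varphi(\zeta)|\le68A|z-\zeta|+A|z-\zeta|=69A|z-\zeta| .$$

So $\nabla u$ is Lipschitz on $B_{R/4}$. The center of the disc was an arbitrary point of $X\setminus S$, hence $u=P_W\varphi$ is $C^{1,1}_{\mathrm{loc}}$ on the non-empty Zariski open set $X\setminus S$. This proves Theorem 3. $\blacksquare$
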